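# Infinite Peierls barriers on the universal cover of a closed manifold

## 1. Tonelli Hamiltonians, the critical value, and the Peierls barrier

Throughout, $M$ is a closed manifold (compact, connected, without boundary), $\pi:\widetilde M\to M$ is its universal cover, and a tilde denotes a lift from $M$ to $\widetilde M$. All curves are absolutely continuous.

**Definition 1 (Tonelli Hamiltonian and Lagrangian).** A function $H:T^*M\to\mathbb R$ is a Tonelli Hamiltonian if it is $C^2$, its Hessian in each fiber is positive definite, and it is superlinear in each fiber: $H(x,p)/|p|\to\infty$ as $|p|\to\infty$. Its Lagrangian is $L(x,v)=\max_p\,(p(v)-H(x,p))$.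

Convexity along rays and compactness of $M$ make the superlinearity uniform in $x$. The function $L$ has the same properties on $TM$ and is bounded below. By definition we have the Fenchel inequality
$$p(v)\le L(x,v)+H(x,p).\tag{1}$$

**Example 1 (drift and potential).** Fix a Riemannian metric, a vector field $X$ and a function $f$ on $M$. Maximizing $p(v)-\frac12|p|^2-p(X)+f$ over $p$ gives
$$H(x,p)=\tfrac12|p|^2+p(X)-f,\qquad L(x,v)=\tfrac12|v-X|^2+f .$$
If $f\ge0$, an orbit of $X$ contained in $\{f=0\}$ has zero $L$-action. Every Hamiltonian constructed below is of this form.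

**Definition 2 (critical value of the universal cover).**
$$c_u(H)=\inf_{u\in C^\infty(\widetilde M)}\ \sup_{x\in\widetilde M}\widetilde H(x,d_xu).$$
Equivalently, $c_u(H)$ is the infimum of the $k\in\mathbb R$ such that $\int_0^T(\widetilde L(\gamma,\dot\gamma)+k)\,dt\ge0$ for every closed curve $\gamma:[0,T]\to\widetilde M$.

The second description is recalled, not proved. One half of it is immediate: if $u$ is smooth and $\widetilde H(x,d_xu)\le k$ everywhere, then (1) with $p=d_{\gamma(t)}u$ gives, for a closed curve,
$$0=u(\gamma(T))-u(\gamma(0))\le\int_0^T\big(\widetilde L(\gamma,\dot\gamma)+k\big)\,dt .\tag{2}$$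
This half is almost all we use; the other half is used once, in Proposition 2.

**Example 2 (drift on the circle).** Let $M=\mathbb R/\mathbb Z$, $L=\frac12(v-1)^2$, $H=\frac12p^2+p$. The function $u(x)=-x$ on $\widetilde M=\mathbb R$ gives $H(x,u')=-\frac12$, so $c_u\le-\frac12$. A constant curve has $L=\frac12$, so (2) forces $k\ge-\frac12$ for every admissible $k$. Hence $c_u=-\frac12$. The function $u$ does not descend to the circle. For periodic $u$ there is a point with $u'=0$, where $H=0$, so periodic functions would only give $0$.

**Definition 3 (Peierls barrier of the universal cover).** For $x,y\in\widetilde M$ and $T>0$ put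
$$h_T(x,y)=\inf\Big\{\int_0^T\big(\widetilde L(\gamma,\dot\gamma)+c_u(H)\big)\,dt:\ \gamma(0)=x,\ \gamma(T)=y\Big\},\qquad h_{\widetilde H}(x,y)=\liminf_{T\to+\infty}h_T(x,y).$$
The barrier is called infinite if it takes the value $+\infty$.

**Example 3.** In Example 2, $L+c_u=\frac12v^2-v$, and by Cauchy–Schwarz $h_T(x,y)=\frac{(y-x)^2}{2T}-(y-x)$. So $h_{\widetilde H}(x,y)=x-y$, which is finite.

Four elementary rules will be used constantly.

**Lemma 1.**

1. $h_T$ is finite, and $h_{S+T}(x,z)\le h_S(x,y)+h_T(y,z)$.
2. $h_T(x,x)\ge0$ and $h_T(x,y)\ge-h_1(y,x)$. In particular $h_{\widetilde H}>-\infty$.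
3. $h_{\widetilde H}$ is finite at one pair of points if and only if it is finite at every pair.
4. If some closed curve in $\widetilde M$ of duration $T$ has $\int_0^T\widetilde L\,dt=A$, then $c_u(H)\ge-A/T$.

**Proof.** Rule 1: $\widetilde L$ is bounded below, smooth curves join any two points, and curves can be concatenated. For rules 2 and 4, let $k>c_u(H)$. Some smooth $u$ has $\sup\widetilde H(x,du)\le k$, so (2) holds for $k$; letting $k\downarrow c_u(H)$ shows that closed curves have nonnegative $(\widetilde L+c_u)$-action. This is $h_T(x,x)\ge0$, and it is also rule 4. Then $0\le h_{T+1}(x,x)\le h_T(x,y)+h_1(y,x)$. Rule 3 follows from $h_{T+2}(x',y')\le h_1(x',x)+h_T(x,y)+h_1(y,y')$. $\square$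

We can now pose the question, which is Question II of Gabriel P. Paternain and Alfonso Sorrentino, "Symplectic and contact properties of the Mañé critical value of the universal cover", arXiv:1309.1001 (2013): are there Tonelli Hamiltonians on closed manifolds for which $h_{\widetilde H}$ is infinite? In plain words: must it always be possible, after an arbitrarily long time, to return to the starting point of $\widetilde M$ at bounded cost, once the Lagrangian is normalized by the critical constant?

The answer is yes, there are such Hamiltonians. Theorem 1 (Section 4) gives an explicit real-analytic one on a 3-manifold, with $h_T=4\sqrt T+O(1)$. Theorem 2 (Section 5) gives a condition on $\pi_1(M)$ that produces such Hamiltonians in dimension at least $3$. Theorem 3 (Section 7) shows that the barrier is always finite on several manifolds, including the torus and the Klein bottle. Surfaces of negative Euler characteristic are not settled here.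

## 2. The circle, and manifolds with finite fundamental group

**Proposition 1.** If $\dim M=1$, then $h_{\widetilde H}$ is finite for every Tonelli $H$.

**Proof.** Here $M=\mathbb R/\mathbb Z$. By strict convexity and superlinearity, $\min_pH(x,p)=-L(x,0)$ is attained at a unique $p^*(x)$, which is continuous and periodic. Take smooth periodic $p_n\to p^*$ uniformly and $u_n(x)=\int_0^xp_n$, a smooth function on $\mathbb R$. Then $\sup_x\widetilde H(x,u_n')\to\max_x(-L(x,0))$, so $c_u\le\max_x(-L(x,0))$. Let $x_0$ be a minimum point of $L(\cdot,0)$. The constant curve at $x_0$ and rule 4 give $c_u\ge-L(x_0,0)=\max_x(-L(x,0))$. So $L(x_0,0)+c_u=0$, the constant curve shows $h_T(x_0,x_0)\le0$, and rule 3 finishes. $\square$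

**Proposition 2.** If $\pi_1(M)$ is finite, then $h_{\widetilde H}$ is finite for every Tonelli $H$.

**Proof.** Now $\widetilde M$ is compact. (One can quote the nonemptiness of the Aubry set on a closed manifold from A. Fathi, *Weak KAM Theorem in Lagrangian Dynamics*; here is a direct argument.) Joining points by minimizing geodesics run in time $1$ shows that $K=\max(0,\sup_{\widetilde M\times\widetilde M}h_1)$ is finite. Let $m_T=\inf_{x,y}h_T(x,y)$. By rule 2, $m_T\ge-K$. Cutting a curve of duration $S+T$ at time $S$ shows $m_{S+T}\ge m_S+m_T$.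

We claim $m_T<1$ for every $T$. Suppose $m_{T_0}\ge1$. Let $\gamma$ be a closed curve of duration $\tau$ with finite $(\widetilde L+c_u)$-action $A$, and traverse it $n$ times. Write $n\tau=jT_0+r$ with $j$ an integer and $0\le r<T_0$. For $j\ge2$,
$$nA\ge m_{n\tau}\ge(j-1)m_{T_0}+m_{T_0+r}\ge j-1-K .$$
Dividing by $n$ and letting $n\to\infty$, we get $A\ge\tau/T_0$. So every closed curve has nonnegative $(\widetilde L+c_u-1/T_0)$-action, and by the second description in Definition 2, $c_u\le c_u-1/T_0$, which is absurd.

Hence for each $T$ there are $x,y$ with $h_T(x,y)<1$, and for a fixed $x_0$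
$$h_{T+2}(x_0,x_0)\le h_1(x_0,x)+h_T(x,y)+h_1(y,x_0)\le2K+1 .\qquad\square$$

Both the bound on $m_T$ and the last line use $K<\infty$. If $\widetilde M$ is not compact, $h_1$ is unbounded because $L$ is superlinear: a long curve of small action may end far from its starting point, and the return trip has a price. An infinite barrier must therefore come from return trips whose price is unbounded. But the price must not grow linearly in $T$ for all closed curves: by Definition 2 there are closed curves whose $(\widetilde L+c_u)$-action per unit of time is as small as we like.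

## 3. Drift on a flat torus and on the Heisenberg nilmanifold

A natural first attempt is to take a drift $X$ as in Example 1. Following the drift is free, standing still costs $\frac12|X|^2$ per unit of time, and a closed curve must somehow undo the drift. On the flat torus this does not work. Let
$$L=\tfrac12\big(\dot x^2+\dot y^2+(\dot z-1)^2\big)+f(x,y)\quad\text{on }\mathbb T^3,\qquad f\ge0,\ f(0,0)=0 .$$
With $u=-z$ on $\mathbb R^3$ we get $\widetilde H(q,du)=\frac12-1-f\le-\frac12$, so $c_u\le-\frac12$. The constant curve at $0$ has $L=\frac12$, so $c_u\ge-\frac12$ by rule 4. Thus $c_u=-\frac12$ and $h_T(0,0)\le0$: standing still has become free. The attempt breaks exactly because $dz$ is closed, so that subtracting it is allowed in the definition of $c_u$. We want a drift in the direction of a form that is not closed.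

**Definition 4 (Heisenberg nilmanifold).** Let $N=\mathbb R^3$ with
$$(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy'),$$
let $\Gamma=\mathbb Z^3\subset N$, and let $M=\Gamma\backslash N$. Put $X=\partial_x$, $Y=\partial_y+x\partial_z$, $Z=\partial_z$, with dual coframe $dx$, $dy$, $\theta=dz-x\,dy$.

The set $\Gamma$ is a subgroup, since $(x,y,z)^{-1}=(-x,-y,-z+xy)$. It is cocompact: adjusting first $x,y$ and then $z$ by integers, we move any point into $[0,1]^3$. Left translation by $(a,b,c)$ is $(x,y,z)\mapsto(a+x,b+y,c+z+ay)$. It preserves $dx$ and $dy$, and it preserves $\theta$ because $d(c+z+ay)-(a+x)\,dy=dz-x\,dy$. So the frame is left-invariant and descends to $M$, and $\widetilde M=N$.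

**Example 4.** Let $\mathbf a=(1,0,0)$, $\mathbf b=(0,1,0)$, $\mathbf c=(0,0,1)$. Then $\mathbf a\mathbf b=(1,1,1)$ and $\mathbf b\mathbf a=(1,1,0)$, so $\mathbf a\mathbf b=\mathbf b\mathbf a\,\mathbf c$, and $\mathbf c$ is central. For curves this reads as follows. Along $\gamma=(x,y,z)$ we have $\dot z=\theta(\dot\gamma)+x\dot y$, so a closed curve of duration $T$ satisfies
$$0=\int_0^T\theta(\dot\gamma)\,dt+\oint x\,dy .\tag{3}$$
Height gained along $Z$ has to be paid back by the signed area $\oint x\,dy$ of the projection to the $(x,y)$-plane.

Now try the drift $Z$ with no potential: $L=\frac12(dx(v)^2+dy(v)^2+(\theta(v)-1)^2)$. No function has $du=-\theta$, since $d\theta=-dx\wedge dy\ne0$. But this attempt fails too. Let $(x,y)$ run once clockwise, at constant speed, around a circle of area $T$ through the origin, in time $T$, and choose $z$ so that $\theta(\dot\gamma)\equiv1$. Then $\oint x\,dy=-T$ and by (3) the curve closes up. The circle has length $2\sqrt{\pi T}$, so the action is $\frac12\cdot\frac{4\pi}{T}\cdot T=2\pi$. Since $H(q,0)=0$ we have $c_u\le0$, and rule 4 gives $c_u\ge-2\pi/T\to0$.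 So $c_u=0$ and $0\le h_T(0,0)\le2\pi$: the barrier is finite.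

Here the failure is more instructive. The return trip has unbounded length, of order $\sqrt T$, but it can be spread over the whole time $T$, so slowly that its kinetic energy stays bounded. We need a price per unit of length that cannot be lowered by going slowly. A potential provides it, because
$$\tfrac12|\dot\xi|^2+f\ \ge\ \sqrt{2f}\,|\dot\xi|$$
whatever the speed. The potential must vanish somewhere, for a potential bounded below by $\delta>0$ charges at least $\delta T$ for mere waiting, and in the normalization $c_u=0$ a charge that is linear in $T$ for all closed curves is impossible. So we let $f$ vanish exactly on the vertical lines over $\mathbb Z^2$, along which one may drift for free, and be positive between them. Enclosing area $T$ should then cost about as much as a lattice curve enclosing area $T$, namely the perimeter $4\sqrt T$ of a square.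

## 4. An explicit barrier of size $4\sqrt T$ on the Heisenberg nilmanifold

**Theorem 1.** With $N,\Gamma,M$ and the frame of Definition 4, put $f(x,y)=\frac{\pi^2}8(\sin^2\pi x+\sin^2\pi y)$ and
$$H(q,p)=\tfrac12\big(p(X)^2+p(Y)^2+p(Z)^2\big)+p(Z)-f,\qquad L(q,v)=\tfrac12\big(dx(v)^2+dy(v)^2+(\theta(v)-1)^2\big)+f .$$
These are $\Gamma$-invariant, hence define a real-analytic Tonelli Hamiltonian on $T^*M$ and its Lagrangian. Then $c_u(H)=0$ and

- (a) $h_T(q,q)\ge4\sqrt T-16$ for all $q\in\widetilde M$ and $T>0$;
- (b) $h_T(0,0)\le4\sqrt T+13$ for $T\ge1$;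
- (c) for all $q,q'\in\widetilde M$, $\sup_{T\ge3}|h_T(q,q')-4\sqrt T|<\infty$.

In particular $h_{\widetilde H}(q,q')=+\infty$ for all $q,q'\in\widetilde M$.

The invariance of the frame was checked above, and $f$ is invariant under integer translations of $x$ and $y$. The functions $H$ and $L$ are those of Example 1 for the metric making $X,Y,Z$ orthonormal and the drift $Z$, so they are Legendre dual, and $H$ is Tonelli.

**Step 1: coordinates adapted to the potential.** We look for a function that measures the cost of moving in one coordinate. Let $g(0)=0$ and $g'(s)=\frac\pi2|\sin\pi s|$. Then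
$$2f(x,y)=g'(x)^2+g'(y)^2 .$$
On $[0,1]$, $g(s)=\frac12(1-\cos\pi s)$, so $g(1)=1$, and since $g'$ is $1$-periodic, $g(s+1)=g(s)+1$. Thus $\beta(s)=s-g(s)$ is $C^1$ and $1$-periodic. On $[0,\frac12]$ the function $g$ is convex with $g(0)=0$, $g(\frac12)=\frac12$, so $0\le g(s)\le s$ and $0\le\beta(s)\le s\le\frac12\sin\pi s$, the last by concavity of the sine. On $[0,1]$ we have $g(1-s)=1-g(s)$, so $\beta(1-s)=-\beta(s)$. Hence for all $s$
$$|\beta(s)|\le\tfrac12|\sin\pi s|=\tfrac1\pi g'(s),\qquad|\beta|\le\tfrac12 .\tag{4}$$
So $g(x)$ differs from $x$ by at most $\frac12$, and the difference is small where moving is cheap.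

**Step 2: an isoperimetric inequality.** This step bounds the area by the cost. Let $\xi=(x,y):[0,T]\to\mathbb R^2$ be closed with $a=\int_0^T(\frac12|\dot\xi|^2+f(\xi))\,dt<\infty$. We claim
$$\Big|\oint x\,dy\Big|\le\frac{a^2}{16}+a .\tag{5}$$
By the inequality between the means and by Cauchy–Schwarz,
$$\tfrac12|\dot\xi|^2+f\ \ge\ |\dot\xi|\sqrt{2f}\ \ge\ g'(x)|\dot x|+g'(y)|\dot y| .$$
Put $\mathsf X=g\circ x$ and $\mathsf Y=g\circ y$. These are closed absolutely continuous functions, and their total variations satisfy $V_{\mathsf X}+V_{\mathsf Y}\le a$. Substituting $y=\mathsf Y+\beta(y)$ and $x=\mathsf X+\beta(x)$, and integrating $\oint\mathsf X\,d(\beta(y))$ by parts (there are no boundary terms, since everything is closed),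
$$\oint x\,dy=\oint\mathsf X\,dy+\oint\beta(x)\,dy=\oint\mathsf X\,d\mathsf Y-\oint\beta(y)\,d\mathsf X+\oint\beta(x)\,dy .$$

- First term. Let $m$ be the midpoint of the range of $\mathsf X$. A closed function has oscillation at most half its variation, so $|\mathsf X-m|\le\frac12\operatorname{osc}\mathsf X\le\frac14V_{\mathsf X}$. Since $\oint d\mathsf Y=0$, $|\oint\mathsf X\,d\mathsf Y|=|\oint(\mathsf X-m)\,d\mathsf Y|\le\frac14V_{\mathsf X}V_{\mathsf Y}\le\frac14(\frac a2)^2=\frac{a^2}{16}$.
- Second term. By (4) it is at most $\frac12V_{\mathsf X}\le\frac a2$ in absolute value.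
- Third term. By (4) it is at most $\frac1\pi\int g'(x)|\dot y|\,dt\le\frac1\pi\int\sqrt{2f}\,|\dot\xi|\,dt\le\frac a\pi$ in absolute value.

Since $\frac12+\frac1\pi<1$, (5) follows.

**Step 3: the lower bound.** Here we combine (5) with the closing condition (3). Let $\gamma=(x,y,z):[0,T]\to N$ be closed with finite $L$-action. Write $w=\theta(\dot\gamma)-1$, $b=\int_0^T\frac12w^2\,dt$, and let $a$ be as in Step 2. The action is $a+b$. By (3), $0=T+\int_0^Tw\,dt+\oint x\,dy$, and by Cauchy–Schwarz $|\int w|\le\sqrt{T\cdot2b}$. With (5),
$$T\le\sqrt{2bT}+\frac{a^2}{16}+a .$$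
Put $s=\sqrt{2b/T}$, so that $\sqrt{2bT}=sT$. Multiplying by $16$ and completing the square,
$$(a+8)^2\ge16T-16\sqrt{2bT}+64\ge16T(1-s).$$
If $s\le1$, then $\sqrt{1-s}\ge1-s$ gives $a+8\ge4\sqrt T(1-s)=4\sqrt T-4\sqrt{2b}$, so
$$a+b\ge4\sqrt T-8+\big(b-4\sqrt2\sqrt b\big)=4\sqrt T-8+\big(\sqrt b-2\sqrt2\big)^2-8\ge4\sqrt T-16 .$$
If $s>1$, then $a+b\ge b>\frac T2\ge4\sqrt T-8$, because $\frac T2-4\sqrt T+8=\frac12(\sqrt T-4)^2\ge0$. In both cases, every closed curve of duration $T$ satisfies
$$\int_0^T\widetilde L(\gamma,\dot\gamma)\,dt\ge4\sqrt T-16 .\tag{6}$$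

**Step 4: the upper bound.** We now run around a lattice square. Let $T\ge1$, $m=\lfloor\sqrt T\rfloor\ge1$ and $r=T-m^2$. Since $\sqrt T<m+1$, $0\le r<2m+1\le3m$. Let $\xi$ run along
$$(0,0)\to(0,m)\to(m,m)\to(m,0)\to(0,0),$$
which consists of $4m$ unit lattice edges, giving each edge the time $\tau=T/(4m)$. On an edge in direction $x$ we have $y\in\mathbb Z$, so $f=\frac12g'(x)^2$. Move with $|\dot x|=g'(x)+\varepsilon$, where $\varepsilon=1/\tau$. The time needed is $\int_0^1\frac{ds}{g'(s)+\varepsilon}\le\frac1\varepsilon=\tau$. Spend the remaining time at rest at the final lattice point, where $f=0$ and the cost is $0$. The cost of the edge is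
$$\int\tfrac12\big(\dot x^2+g'(x)^2\big)dt=\int g'(x)|\dot x|\,dt+\int\tfrac12\big(|\dot x|-g'(x)\big)^2dt\le1+\tfrac12\varepsilon^2\tau=1+\frac{2m}T .$$
Edges in direction $y$ are treated in the same way. Now choose $z$ with $z(0)=0$ and $\theta(\dot\gamma)\equiv1-\frac rT$. Only the third side contributes to $\oint x\,dy$, and it gives $-m^2$. So $z(T)-z(0)=T-r-m^2=0$, and $\gamma$ is closed. Using $m^2\le T$ and $r^2\le9m^2\le9T$, its action is at most
$$4m\Big(1+\frac{2m}T\Big)+\frac12\Big(\frac rT\Big)^2T=4m+\frac{8m^2}T+\frac{r^2}{2T}\le4\sqrt T+8+\tfrac92\le4\sqrt T+13 .\tag{7}$$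

**Step 5: the critical value, and arbitrary endpoints.** With $u=0$ we get $\widetilde H(q,0)=-f\le0$, so $c_u\le0$. By (7) and rule 4, $c_u\ge-(4\sqrt T+13)/T\to0$. So $c_u(H)=0$, and (6) and (7) are statements (a) and (b). For (c), let $T\ge3$. Rule 1, (b) and (a) give
$$h_T(q,q')\le h_1(q,0)+h_{T-2}(0,0)+h_1(0,q')\le4\sqrt T+13+h_1(q,0)+h_1(0,q'),$$
$$h_T(q,q')\ge h_{T+1}(q,q)-h_1(q',q)\ge4\sqrt T-16-h_1(q',q).$$
Hence $h_T(q,q')\to+\infty$ for all $q,q'$. $\blacksquare$

## 5. Central elements of sublinear word length

In Theorem 1 the free orbit is the closed curve below $\{x=y=0\}$, whose class is the central element $\mathbf c$. The price of returning from $\mathbf c^n$ is of order $\sqrt n$. We now use just these features.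

**Definition 5 (word length).** Let $G$ be a group with a finite symmetric generating set. The word length $|g|$ is the least number of generators whose product is $g$. Changing the generating set changes $|\cdot|$ at most by bounded factors. For closed $M$, the group $\pi_1(M)$ is finitely generated.

**Example 5.** In $\mathbb Z$ with generators $\pm1$, $|n|$ is the absolute value of $n$, and $|n|/n=1$ for $n\ge1$. In the group $\Gamma$ of Definition 4, moving each $\mathbf a$ past each $\mathbf b$ produces one factor $\mathbf c$, so $\mathbf a^m\mathbf b^m\mathbf a^{-m}\mathbf b^{-m}=\mathbf c^{m^2}$ and $|\mathbf c^{m^2}|\le4m$ for the generators $\mathbf a^{\pm1},\mathbf b^{\pm1}$. So the powers of $\mathbf c$ have sublinear length.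

Let $G=\pi_1(M)$ act on $\widetilde M$ by deck transformations, isometric for the lift of a metric on $M$. The Švarc–Milnor lemma says that for $x_0\in\widetilde M$ there are $A\ge1$, $B\ge0$ with
$$A^{-1}|g|-B\le d(x_0,gx_0)\le A|g|\qquad(g\in G).\tag{8}$$

**Theorem 2.** Let $M$ be a closed manifold of dimension $\ge3$ such that $G=\pi_1(M)$ contains a central element $z$ of infinite order with $|z^n|/n\to0$. Then there is a $C^\infty$ Tonelli Hamiltonian on $T^*M$ with $h_{\widetilde H}\equiv+\infty$. Moreover $h_T(p,p)\ge c\min_{N\ge T/2}|z^N|-C$ for all $p\in\widetilde M$ and $T\ge1$, with constants $c,C>0$.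

The plan is to make a loop in the class $z$ free, and any stay away from it expensive. A closed curve of small action is then forced to run about $T$ times around lifts of the loop, and it must undo these $N\approx T$ turns on the short stretches between tubes. Centrality makes the turns around different lifts add up to a single power $z^N$.

**Step 1: the Hamiltonian.** Since $\dim M\ge3$, by general position there is a smooth embedded closed curve $\kappa:\mathbb R/\mathbb Z\to M$, with image $K$, in the free homotopy class of the conjugacy class $\{z\}$. A lift satisfies $\tilde\kappa(s+1)=z\tilde\kappa(s)$. The other lifts are $g\tilde\kappa$ with $g\in G$, and by centrality $g\tilde\kappa(s+1)=z\,g\tilde\kappa(s)$ with the same $z$.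

Fix a metric on $M$ and write $d$ for its distance and for the lifted one. Choose $r_0$ so small that $U=\{d(\cdot,K)<2r_0\}$ is a tubular neighborhood, on which $d(\cdot,K)^2$ and the nearest-point projection are smooth. Choose a smooth vector field $X$ on $M$ with $X(\kappa(s))=\dot\kappa(s)$. Choose a smooth $f\ge0$ with $f^{-1}(0)=K$ and $f=d(\cdot,K)^2$ on $\{d(\cdot,K)\le r_0\}$; for instance, a smooth nondecreasing function of $d(\cdot,K)^2$ that is the identity on $[0,r_0^2]$ and constant beyond $\frac94r_0^2$. Put
$$L=\tfrac12|v-X|^2+f,\qquad H=\tfrac12|p|^2+p(X)-f .$$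

**Step 2: tubes in $\widetilde M$ and their angle functions.** We set up a way of counting turns. Let $\varphi:U\to\mathbb R/\mathbb Z$ be the nearest-point projection, $\varphi(\kappa(s))=s$. The tube $U$ retracts onto $K$, and $\pi_1(U)\cong\mathbb Z\to G$ sends a generator to $z$, so it is injective because $z$ has infinite order. Hence each component $\widetilde U$ of $\pi^{-1}(U)$ is the universal cover of $U$. It is simply connected, and the lifted retraction shows that it contains exactly one lift of $K$, one of the lines $g\tilde\kappa(\mathbb R)$. Since $z$ preserves this line, $z\widetilde U=\widetilde U$. The map $\varphi$ lifts to $\tilde\varphi:\widetilde U\to\mathbb R$. The function $\tilde\varphi(zp)-\tilde\varphi(p)$ is a constant integer on $\widetilde U$, and evaluating it on $g\tilde\kappa$ shows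
$$\tilde\varphi(zp)=\tilde\varphi(p)+1 .$$

Write $d(p,K)$ for $d(\pi(p),K)$ when $p\in\widetilde M$, and let $P=\{p\in\widetilde U:d(p,K)\le r_0\}$. We claim that there is a constant $D$, the same for all components, such that for $p,p'\in P$
$$n=\lfloor\tilde\varphi(p')-\tilde\varphi(p)\rfloor\ \Longrightarrow\ d(p,z^{-n}p')\le D .\tag{9}$$
The components are $G$-translates of one another by isometries commuting with $z$, and two lifts of $\varphi$ to the same component differ by an integer. So it is enough to treat one component. The group $\langle z\rangle$ acts on $P$ with compact quotient $\{d(\cdot,K)\le r_0\}\subset U$, so $P=\bigcup_jz^jQ$ with $Q$ compact. As $\tilde\varphi$ is bounded on $Q$, the closed set $P\cap\{0\le\tilde\varphi\le2\}$ lies in finitely many $z^jQ$ and is compact. Let $D$ be its diameter. Given $p,p'$, we have $\tilde\varphi(z^{-n}p')-\tilde\varphi(p)\in[0,1)$; with $j=\lfloor\tilde\varphi(p)\rfloor$, both $z^{-j}p$ and $z^{-j-n}p'$ lie in that compact set, which proves (9).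

**Step 3: two local estimates.** Inside a tube the angle advances at nearly unit rate, and outside everything costs. There are constants $C_1,c_1>0$ with
$$|d\varphi(X)-1|\le C_1\sqrt f,\quad|d\varphi|\le C_1\ \text{ on }\{d(\cdot,K)\le r_0\};\qquad L(x,v)\ge c_1(1+|v|)\ \text{ on }\{d(\cdot,K)\ge r_0/2\}.\tag{10}$$
The function $d\varphi(X)$ is smooth, equals $1$ on $K$, and is therefore within a constant times $d(\cdot,K)=\sqrt f$ of $1$: integrate its differential along a minimizing geodesic to $K$, which stays in the compact tube. For the last bound, let $f_0>0$ be the minimum of $f$ on $\{d(\cdot,K)\ge r_0/2\}$ and $S=\|X\|_\infty$. Then $|v|\le|v-X|+S$, and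
$$\tfrac12|v-X|^2+f_0\ge\tfrac12\sqrt{2f_0}\,|v-X|+\tfrac12f_0\ge c_1(1+S+|v-X|),\qquad c_1=\min\Big\{\tfrac12\sqrt{2f_0},\ \frac{f_0}{2(1+S)}\Big\}.$$

**Step 4: $c_u(H)=0$.** This is the only place where sublinearity is used. First, $H(x,0)=-f\le0$ gives $c_u\le0$. Next, follow $\tilde\kappa$ from $\tilde\kappa(0)$ to $z^n\tilde\kappa(0)$ in time $n$, at zero action. By (8) with $x_0=\tilde\kappa(0)$ there is a way back of length at most $A|z^n|$. Run it at constant speed in time $1+|z^n|$. The speed is at most $A$, so the action is at most $C'(1+|z^n|)$ with $C'=\frac12(A+S)^2+\max f$. The whole is a closed curve in $\widetilde M$ of duration at least $n$, so rule 4 gives $c_u\ge-C'(1+|z^n|)/n\to0$.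

**Step 5: cutting a closed curve.** We separate the parts of a curve inside and outside the tubes. Let $\gamma:[0,T]\to\widetilde M$ be closed with action $E=\int_0^T\widetilde L\,dt<\infty$; put $u=\dot\gamma-X$ and $d(t)=d(\gamma(t),K)$. Since $L=\frac12|u|^2+f$, we have $\int f\le E$ and $\int|u|^2\le2E$. Partition $[0,T]$ by $0=t_0<\dots<t_m=T$ into alternating intervals: inside intervals, which end when $d$ first reaches $r_0$, and outside intervals, which end when $d$ first reaches $r_0/2$. The first is inside if and only if $d(0)<r_0$, and the last is cut off at $T$. So $d\le r_0$ on inside intervals and $d\ge r_0/2$ on outside ones. Every interval other than the first and the last has $d$ changing by $r_0/2$, so by uniform continuity the partition is finite.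

By (10), the total time and the total length of the outside intervals are at most $E/c_1$. Every outside interval, except possibly the first or the last, joins $\{d=r_0\}$ to $\{d=r_0/2\}$, has length at least $r_0/2$, and hence action at least $c_1r_0/2$. So there are at most $\frac{2E}{c_1r_0}+2$ of them, and since the types alternate,
$$m\le C_2(E+1),\qquad\text{total time and total length of the outside intervals}\le E/c_1 .\tag{11}$$
Here and below the constants $C_i$ depend only on the construction.

**Step 6: the turns add up to one power of $z$.** On an inside interval, $\gamma$ stays in one component $\widetilde U$, and we put $N_i=\lfloor\tilde\varphi(\gamma(t_i))-\tilde\varphi(\gamma(t_{i-1}))\rfloor$. For outside intervals put $N_i=0$. Let $N=\sum_iN_i$ and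
$$q_i=z^{-(N_1+\dots+N_i)}\gamma(t_i),\qquad q_0=\gamma(0).$$
Since $z$ is an isometry, $d(q_{i-1},q_i)=d(\gamma(t_{i-1}),z^{-N_i}\gamma(t_i))$. This is at most $D$ for an inside interval, by (9), and at most the length of $\gamma|_{[t_{i-1},t_i]}$ for an outside one. Summing, using $\gamma(T)=\gamma(0)$ and (11),
$$d(\gamma(0),z^{-N}\gamma(0))\le mD+E/c_1\le C_3(E+1).$$
To pass to word length uniformly in the base point, let $Q'\ni x_0$ be compact with $GQ'=\widetilde M$, and write $\gamma(0)=hy$ with $h\in G$, $y\in Q'$. By centrality $d(hy,z^{-N}hy)=d(hy,hz^{-N}y)=d(y,z^{-N}y)\ge d(x_0,z^{-N}x_0)-2\operatorname{diam}Q'$. With (8) and $|z^{-N}|=|z^N|$,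
$$|z^N|\le C_4(E+1).\tag{12}$$

**Step 7: there are many turns.** On the other hand, drifting along with small action forces $N$ to be close to $T$. On inside intervals, (10) gives $d\varphi(\dot\gamma)=d\varphi(X)+d\varphi(u)\ge1-C_1(\sqrt f+|u|)$. By (11) and Cauchy–Schwarz ($\int\sqrt f\le\sqrt{TE}$, $\int|u|\le\sqrt{2TE}$),
$$N\ge\sum_{\text{inside}}\Big(\int_{t_{i-1}}^{t_i}d\varphi(\dot\gamma)\,dt-1\Big)\ge\Big(T-\frac E{c_1}\Big)-C_1\int_0^T(\sqrt f+|u|)\,dt-m\ge T-3C_1\sqrt{TE}-C_5(E+1).\tag{13}$$

**Step 8: conclusion.** Choose $\epsilon>0$ with $3C_1\sqrt\epsilon+C_5\epsilon\le\frac14$ and $T_0\geq 1$ with $C_5\le T_0/4$. Put $\mu(T)=\min_{N\ge T/2}|z^N|$, and note $\mu(T)\le|z|(\frac T2+1)$, by taking $N=\lceil T/2\rceil$. Let $T\ge T_0$. If $E<\epsilon T$, then (13) gives $N\ge T-\frac T4-\frac T4=\frac T2$, and (12) gives $E\ge C_4^{-1}\mu(T)-1$. If $E\ge\epsilon T$, then $E\ge2\epsilon(\mu(T)/|z|-1)$. In both cases $E\ge c\,\mu(T)-C$ with $c=\min\{C_4^{-1},2\epsilon/|z|\}$ and $C=\max\{1,2\epsilon\}$. For $1\le T\le T_0$ we have $E\ge0$ and $\mu(T)\le|z|(\frac{T_0}2+1)$, so after increasing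 $C$ the bound holds for all $T\ge1$. Since $c_u=0$, taking the infimum over $\gamma$ gives $h_T(p,p)\ge c\,\mu(T)-C$ for all $p$.

Finally, the powers $z^N$ are pairwise distinct and balls in $G$ are finite, so $\mu(T)\to\infty$. Hence $h_{\widetilde H}(p,p)=+\infty$, and $h_{\widetilde H}\equiv+\infty$ by rule 3. $\blacksquare$

## 6. Nilmanifolds

A closed nilmanifold is a compact quotient $M=\Gamma\backslash N$ of a simply connected nilpotent Lie group $N$ by a discrete subgroup $\Gamma$; then $\pi_1(M)=\Gamma$. Example: the manifold of Definition 4.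

**Corollary.** Infinite barriers exist on every closed nilmanifold that is not a torus, and in every dimension $\ge3$.

**Step 1: $\Gamma$ is not abelian, and $\dim M\ge3$.** Recall that $\exp$ is a diffeomorphism from the Lie algebra onto $N$. Suppose $\Gamma$ is abelian and let $\gamma=\exp\xi\in\Gamma$. The map $n\mapsto n\gamma n^{-1}$ is constant on cosets $n\Gamma$, so its image is compact. Along $n=\exp(t\eta)$ the value is $\exp(e^{t\operatorname{ad}\eta}\xi)$, where $e^{t\operatorname{ad}\eta}\xi$ is a polynomial in $t$ because $\operatorname{ad}\eta$ is nilpotent. A bounded polynomial is constant, so $\gamma$ is central. Thus $\Gamma\subset Z(N)$, and $Z(N)$ is the exponential of the center of the Lie algebra. So $N/Z(N)$ is again a simply connected nilpotent group, diffeomorphic to some $\mathbb R^k$; being a quotient of the compact space $N/\Gamma$ it is compact, so $k=0$. Then $N$ is abelian and $M$ is a torus. So if $M$ is not a torus, $\Gamma$ is not abelian. Nilpotent Lie algebras of dimension at most $2$ are abelian, so $\dim M\ge3$.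

**Step 2: a central element of sublinear length.** The group $G=\Gamma$ is finitely generated, nilpotent of some class $k\ge2$, and torsion-free, since $(\exp\xi)^n=\exp(n\xi)$. The last nontrivial term $\gamma_k(G)$ of the lower central series is central and is generated by the commutators $[a,b]=aba^{-1}b^{-1}$ with $a\in G$, $b\in\gamma_{k-1}(G)$. Pick such a $z=[a,b]\ne1$; it has infinite order. From $ab=z\,ba$ with $z$ central, moving each of $m$ letters $a$ past each of $m$ letters $b$ gives $a^mb^m=z^{m^2}b^ma^m$, that is, $[a^m,b^m]=z^{m^2}$. So $|z^{m^2}|\le2m(|a|+|b|)$. For general $n$ let $m=\lfloor\sqrt n\rfloor$; then $0\le n-m^2\le2m$ and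
$$|z^n|\le2m(|a|+|b|)+2m|z|,$$
so $|z^n|/n\to0$. Theorem 2 applies. For dimension $n\ge3$, take the product of the Heisenberg nilmanifold and $\mathbb T^{n-3}$. $\blacksquare$

## 7. The 2-torus and the Klein bottle

**Theorem 3.** $h_{\widetilde H}$ is finite for every Tonelli $H$ if $\dim M=1$, or $\pi_1(M)$ is finite, or $M$ is the 2-torus or the Klein bottle.

The first two cases are Propositions 1 and 2. For the Klein bottle, note that $c_u$ and $h_{\widetilde H}$ depend only on the lift of $H$ to $\widetilde M=\mathbb R^2$, so we may replace $H$ by its lift to the double cover $\mathbb T^2$, which is Tonelli. It remains to treat $M=\mathbb T^2=\mathbb R^2/\mathbb Z^2$. Write $k=c_u(H)$.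

**Definition 6 (Mather's function, rotation vector).** For $p\in\mathbb R^2$ let $\alpha(p)=\inf_w\max_xH(x,p+d_xw)$, over $w\in C^\infty(\mathbb T^2)$; this is the critical value of $H(\cdot,p+\cdot)$ on $\mathbb T^2$. For a compactly supported probability measure $\mu$ on $T\mathbb T^2$, invariant under the Euler–Lagrange flow, let $\rho(\mu)=\int v\,d\mu(x,v)\in\mathbb R^2$.

**Example 6.** For $H=\frac12|p|^2$ we have $\alpha(p)=\frac12|p|^2$: use $w=0$ for one inequality and a critical point of $w$ for the other. The uniform measure on $\mathbb T^2\times\{v_0\}$ is invariant with rotation vector $v_0$.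

The function $\alpha$ is finite and, by convexity of $H$ in $p$, convex; so it is continuous. Two facts are recalled from J. Mather, Math. Z. 207 (1991), and from Fathi's book cited in Section 2.

- (M1) If $\alpha$ attains its minimum at $0$, that is, $0\in\partial\alpha(0)$, there is an invariant $\mu$ with $\int L\,d\mu=-\alpha(0)$ and $\rho(\mu)=0$.
- (M2) (graph theorem) For such $\mu$, $\operatorname{supp}\mu$ is the graph of a Lipschitz vector field $X$ over a compact set $\mathcal A\subset\mathbb T^2$.

**Step 1: $k=\min\alpha$.** This step turns information on $\mathbb R^2$ into information on $\mathbb T^2$. For smooth periodic $w$, the function $p\cdot x+w$ is admissible in the definition of $c_u$, so $\alpha\ge k$. Conversely, let $0<\varepsilon\le1$ and let $u\in C^\infty(\mathbb R^2)$ satisfy $\widetilde H(x,d_xu)\le k+\varepsilon$. By superlinearity $|du|\le R$ with $R$ independent of $\varepsilon$. Average over translates: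
$$v_n(x)=\frac1{(2n+1)^2}\sum_{|j_1|,|j_2|\le n}\big(u(x+j)-u(j)\big).$$
By periodicity of $\widetilde H$ and convexity, $\widetilde H(x,d_xv_n)\le k+\varepsilon$. In $d_{x+e_i}v_n-d_xv_n$ all but $2(2n+1)$ terms cancel, so $|d_{x+e_i}v_n-d_xv_n|\le2R/(2n+1)$. Since $v_n(0)=0$ and $v_n$ is $R$-Lipschitz, a subsequence converges locally uniformly to an $R$-Lipschitz function $v$, and $v(x+e_i)-v(x)$ is a constant $p_i$, with $|p_i|\le R$.

To return to smooth functions, let $\rho_\delta$ be a standard mollifier supported in the ball of radius $\delta$, and $\omega$ the modulus of continuity of $\widetilde H$ in $x$ on $\{|p|\le R\}$. By Jensen's inequality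
$$\widetilde H\big(x,d_x(v_n*\rho_\delta)\big)\le\int\rho_\delta(y)\,\widetilde H(x,d_{x-y}v_n)\,dy\le k+\varepsilon+\omega(\delta).$$
Choose $\delta$ with $\omega(\delta)\le\varepsilon$. As $n\to\infty$ along the subsequence, $v_n*\rho_\delta\to v*\rho_\delta$ in $C^1$ on compact sets, so $\widetilde H(x,d(v*\rho_\delta))\le k+2\varepsilon$. The function $v*\rho_\delta$ has the same constants $p_i$, so it is $p_\varepsilon\cdot x$ plus a smooth periodic function, and $\alpha(p_\varepsilon)\le k+2\varepsilon$ with $|p_\varepsilon|$ bounded. Letting $\varepsilon\to0$ along a convergent sequence of $p_\varepsilon$, continuity of $\alpha$ gives $p^*$ with $\alpha(p^*)=k$.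

Replacing $L$ by $L-p^*$, that is, $H$ by $H(\cdot,p^*+\cdot)$, does not change $c_u$ (replace $u$ by $u-p^*\cdot x$), and it changes $h_T(x,y)$ by $-p^*\cdot(y-x)$. So we may assume $p^*=0$, and then $\alpha(0)=\min\alpha=k$.

**Step 2: a minimizing measure of rotation zero.** Take $\mu,X,\mathcal A$ from (M1) and (M2). Extend $X$, component by component, to a Lipschitz field on $\mathbb T^2$, with flow $\phi_t$. Since $\operatorname{supp}\mu$ is invariant, its orbits project to curves in $\mathcal A$ with $\dot\gamma=X(\gamma)$, that is, to orbits of $\phi_t$. So the projection of $\mu$ to $\mathbb T^2$, again called $\mu$, is $\phi_t$-invariant with support $\mathcal A$, and $\int X\,d\mu=\rho(\mu)=0$.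

We also need that every closed orbit in $\mathcal A$ has zero $(L+k)$-action over a period. Take smooth $w_n$ on $\mathbb T^2$, $w_n(0)=0$, with $\max H(x,dw_n)\le k+\frac1n$. They are equi-Lipschitz, so a subsequence converges uniformly to some $w$. By (1) and passage to the limit, $w(\gamma(t))-w(\gamma(0))\le\int_0^t(L+k)$ for every curve. For $q\in\mathcal A$ let
$$F_t(q)=\int_0^t\big(L(\phi_sq,X(\phi_sq))+k\big)ds-w(\phi_tq)+w(q)\ge0 .$$
Invariance gives $\int F_t\,d\mu=t(\int L\,d\mu+k)=0$. Since $F_t$ is continuous and nonnegative, it vanishes on $\operatorname{supp}\mu=\mathcal A$. For a fixed point and any $t$, or a periodic point and $t$ its period, the terms in $w$ cancel, and the action is zero.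

**Step 3: $\mu$-almost every point is fixed or periodic.** This is the planar part of the argument. Suppose it fails. The set of fixed or periodic points is a countable union of closed sets $\{q:\phi_tq=q\text{ for some }t\in[\frac1n,n]\}$, hence measurable. By Poincaré recurrence there is $x\in\mathcal A$ that is neither fixed nor periodic and is recurrent: $\phi_{t_n}(x)\to x$ with $t_n\to\infty$.

*A flow box.* Let $e=X(x)/|X(x)|$ and let $B$ be a small disc about $x$ on which $X\cdot e>0$. Let $\Sigma$ be an open segment through $x$ perpendicular to $e$, and $\tau>0$, both so small that orbits starting on $\Sigma$ stay in $B$ for times $|t|\le2\tau$. The map $(y,t)\mapsto\phi_t(y)$ is injective on $\Sigma\times[-\tau,\tau]$: if $\phi_t(y)=\phi_s(y')$ with $t>s$, then $\phi_{t-s}(y)=y'$ with $0<t-s\le2\tau$, although the coordinate along $e$ is constant on $\Sigma$ and strictly increases along the flow; and if $t=s$, then $y=y'$. By invariance of domain, the map is a homeomorphism of $\Sigma\times(-\tau,\tau)$ onto an open set. If an orbit met $\Sigma$ at two times $\sigma<\sigma'$ with $\sigma'-\sigma=2r\le2\tau$,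 in $y$ and $y'$, then $\phi_r(y)=\phi_{-r}(y')$, against injectivity. So the times at which an orbit meets $\Sigma$ are more than $2\tau$ apart, and all crossings are transverse and in the same direction.

*A closed curve that the flow crosses in one direction.* Let $y_0=x,y_1,y_2,\dots$ be the successive points of the forward orbit of $x$ on $\Sigma$. Since $\phi_{t_n}(x)\to x$, in the flow box $\phi_{t_n}(x)=\phi_{s_n}(z_n)$ with $z_n\in\Sigma$, $z_n\to x$, $s_n\to0$, and $z_n$ is one of the $y_i$. So the sequence is infinite and accumulates at $y_0$; its points are distinct because $x$ is neither fixed nor periodic.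

We claim that for some $j$ the open subsegment $I$ of $\Sigma$ between $y_j$ and $y_{j+1}$ contains some $y_i$. Say the $y_i$ accumulate at $y_0$ from the right. If $y_1$ is to the right of $y_0$, some $y_i$ lies between $y_0$ and $y_1$; take $j=0$. If $y_1$ is to the left, let $j+1\ge2$ be the first index with $y_{j+1}$ to the right of $y_0$; then $y_j$ is to the left, and $y_0\in I$.

Let $J$ be the orbit arc from $y_j$ to $y_{j+1}$ followed by the segment from $y_{j+1}$ back to $y_j$. The arc does not meet itself, and it meets $\Sigma$ only at its ends, so $J$ is a simple closed curve, piecewise $C^1$. An orbit other than the orbit $O(x)$ meets $J$ only in $I$, transversally and always in the same direction.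

*Measure.* Let $W'=\phi_{(-\tau,0)}(I)$. The set $\phi_{(-\tau,\tau)}(I)$ is open and contains a point $y_i\in\mathcal A=\operatorname{supp}\mu$, so it has positive measure. It is the union of $W'$, of $I\subset\phi_{\tau/2}(W')$, and of $\phi_\tau(W')$. By invariance $\mu(W')>0$. Moreover $\mu(O(x))=0$, since $O(x)$ is the disjoint union of the images under $\phi_n$, $n\in\mathbb Z$, of the arc $\phi_{[0,1)}(x)$; and $\mu(I)=0$, since the sets $\phi_s(I)$, $0<s<\tau$, are disjoint. So $\mu(J)=0$.

For $q\notin O(x)$ let $n_t(q)$ be the number of times $s\in[0,t]$ with $\phi_s(q)\in I$. We have $\phi_s(q)\in W'$ exactly when $s\in(\sigma-\tau,\sigma)$ for some crossing time $\sigma$ of $I$, and these intervals are disjoint, so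
$$\Big|\tau\,n_t(q)-\int_0^t\chi_{W'}(\phi_sq)\,ds\Big|\le2\tau .$$
By Birkhoff's theorem, for $\mu$-a.e. $q$ the limits $\bar n(q)=\lim n_t(q)/t$ and $\bar X(q)=\lim\frac1t\int_0^tX(\phi_sq)\,ds$ exist, with
$$\int\bar n\,d\mu=\mu(W')/\tau>0,\qquad\int\bar X\,d\mu=\int X\,d\mu=0 .\tag{14}$$

*Intersection numbers.* Recall that on $\mathbb T^2$ the algebraic intersection number of two closed piecewise $C^1$ curves that meet transversally, finitely often and away from corners is the determinant of their classes in $H_1(\mathbb T^2;\mathbb Z)=\mathbb Z^2$. For $\mu$-a.e. $q$, $q$ is recurrent, $q\notin O(x)\cup J$, and the limits above exist. Let $B_q$ be a disc about $q$ disjoint from $J$, and $t_n\to\infty$ with $\phi_{t_n}(q)\in B_q$. Close the orbit piece from $q$ to $\phi_{t_n}(q)$ by a segment in $B_q$ to a closed curve $c_n$. It meets $J$ exactly at the $n_{t_n}(q)$ crossings of $I$, each with the same sign $\varsigma\in\{\pm1\}$, which does not depend on $q$. Its class, read off from a lift to $\mathbb R^2$, is $\int_0^{t_n}X(\phi_sq)\,ds$ up to an error at most $\operatorname{diam}B_q$. So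
$$\varsigma\,n_{t_n}(q)=\det([J],[c_n])=\det\Big([J],\int_0^{t_n}X(\phi_sq)\,ds\Big)+O(1),$$
and dividing by $t_n$ gives $\varsigma\,\bar n(q)=\det([J],\bar X(q))$. Integrating over $\mu$ and using (14), we get $\varsigma\mu(W')/\tau=\det([J],0)=0$, a contradiction. The argument does not ask whether $J$ separates $\mathbb T^2$.

**Step 4: long closed curves of bounded action.** If $\mathcal A$ contains a fixed point or a contractible periodic orbit, then its lift to $\mathbb R^2$ is closed and has zero $(\widetilde L+k)$-action by Step 2. Staying there, or traversing it repeatedly, gives $h_{\widetilde H}(x,x)\le0$ at a point $x$ of the lift.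

Otherwise, by Step 3, $\mu$-a.e. point lies on a noncontractible periodic orbit in $\mathcal A$. Distinct such orbits are disjoint simple closed curves on $\mathbb T^2$. A noncontractible simple closed curve has a primitive class, and disjoint ones have intersection number $0$, hence proportional classes. So all classes are $\pm v$ for one primitive $v$. On an orbit of class $\pm v$ and period $\tau(q)$ we have $\bar X=\pm v/\tau(q)$. Since $\int\bar X\,d\mu=0$, both signs occur. Let $\gamma_1,\gamma_2$ have classes $v,-v$ and periods $\tau_1,\tau_2$, with lifts $\tilde\gamma_1(t+\tau_1)=\tilde\gamma_1(t)+v$ and $\tilde\gamma_2(t+\tau_2)=\tilde\gamma_2(t)-v$, and put $x=\tilde\gamma_1(0)$, $y=\tilde\gamma_2(0)$. For each $n$ go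

1. from $x$ to $x+nv$ along $\tilde\gamma_1$, in time $n\tau_1$ with action $0$;
2. from $x+nv$ to $y+nv$ in time $1$;
3. from $y+nv$ to $y$ along $\tilde\gamma_2+nv$, in time $n\tau_2$ with action $0$;
4. from $y$ to $x$ in time $1$.

By periodicity $h_1(x+nv,y+nv)=h_1(x,y)$, so
$$h_{n(\tau_1+\tau_2)+2}(x,x)\le h_1(x,y)+h_1(y,x)\qquad\text{for all }n,$$
and $h_{\widetilde H}(x,x)<\infty$. In all cases $h_{\widetilde H}$ is finite by rule 3. $\blacksquare$
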